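# The least Löwenheim–Skolem cardinal for virtual submodels of second-order logic

We work in ZFC. $\mathbb L^2$ is full second-order logic, and $\tau(\Psi)$ is the vocabulary of an $\mathbb L^2$-sentence $\Psi$ (always finite). Satisfaction $M\models\phi$ for $\mathbb L^2$ is always computed in $V$. The word *virtually* means "in some set-forcing extension of $V$", and $V_\delta$ always means $(V_\delta)^V$, even when we speak inside an extension. An *inaccessible* cardinal is an uncountable regular strong limit.

## 1. Virtual submodels, and the case of a regular least cardinal

Second-order logic satisfies a downward Löwenheim–Skolem theorem only in the presence of large cardinals. Magidor's theorem says: the least cardinal $\kappa$ such that every model of an $\mathbb L^2$-sentence $\Psi$ has an $\mathbb L^2$-elementary substructure of size less than $\kappa$ satisfying $\Psi$ is supercompact. We study what happens when the inclusion map is allowed to live in a forcing extension.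

**Definition (elementary partial maps).** Let $M,N$ be $\tau$-structures. A finite partial map $f$ from $M$ to $N$ is *$\mathbb L^2$-elementary* if for every tuple $\bar a$ from $\operatorname{dom} f$ and every $\mathbb L^2$-formula $\phi(\bar x)$ we have $M\models\phi(\bar a)$ iff $N\models\phi(f(\bar a))$, both computed in $V$. (Formally the free variables are new constant symbols $\bar c$, interpreted by $\bar a$ in $M$ and by $f(\bar a)$ in $N$.)

**Definition (virtual submodels).** An *$\mathbb L^2$-forth system* from $M$ to $N$ is a set $\mathcal P\in V$ of finite partial $\mathbb L^2$-elementary maps from $M$ to $N$ with $\emptyset\in\mathcal P$, such that whenever $f\in\mathcal P$ and $a\in M$ there is $g\in\mathcal P$ with $g\supseteq f$ and $a\in\operatorname{dom}g$. If there is one, $M$ is a *virtual submodel* of $N$. Equivalently, virtually there is a total map $f:M\to N$ all of whose finite restrictions are $\mathbb L^2$-elementary (the equivalence is Lemma 2 below).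

**Example.** Take the empty vocabulary. There are at most $2^{\aleph_0}$ complete $\mathbb L^2$-theories and a proper class of infinite cardinals, so there are infinite sets $M,N$ with $|M|<|N|$ and the same $\mathbb L^2$-theory. Every permutation of a pure set is an automorphism, so any two $n$-tuples of distinct elements of $M$ satisfy the same formulas, and likewise in $N$. Thus for distinct $\bar a$ in $M$ and distinct $\bar b$ in $N$, $M\models\phi(\bar a)$ iff $M\models\exists\bar x\,(\bar x\text{ distinct}\wedge\phi(\bar x))$ iff the same holds in $N$ iff $N\models\phi(\bar b)$. So every finite injection is $\mathbb L^2$-elementary, and since $M$ and $N$ are infinite, the finite injections form a forth system in both directions. In particular the larger set $N$ is a virtual submodel of the smaller set $M$: once both are collapsed to be countable, nothing prevents an injection.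

**Definition (the property LS).** $\mathrm{LS}(\kappa)$ says: for every $\mathbb L^2$-sentence $\Psi$, every $\tau(\Psi)$-structure $M\models\Psi$ has a virtual submodel of size less than $\kappa$ that also satisfies $\Psi$.

This is upward closed in $\kappa$. Small $\kappa$ fail by hand. "The universe is infinite" is an $\mathbb L^2$-sentence, so $\mathrm{LS}(\kappa)$ implies $\kappa>\omega$. "The universe is uncountable" is one too (it is infinite, and has no linear order all of whose proper initial segments are finite), so $\mathrm{LS}(\kappa)$ implies $\kappa>\omega_1$.

**Definition (virtually supercompact).** A cardinal $\kappa$ is *virtually supercompact*, abbreviated *vsc*, if for every $\delta>\kappa$ there are $\bar\delta<\kappa$ and $\gamma$ such that virtually there is an elementary $j:V_{\bar\delta}\to V_\delta$ with $\operatorname{crit}j=\gamma$ and $j(\gamma)=\kappa$.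

If $j$ could always be found in $V$, this would be Magidor's characterization of supercompactness; so every supercompact cardinal is vsc. Lemma 4 will show that a vsc cardinal is inaccessible, so $\omega$ and $\aleph_\omega$, for instance, are not vsc.

If $\kappa$ is vsc then $\mathrm{LS}(\kappa)$ holds (Lemma 7). The question, from Boney, Dimopoulos, Gitman and Magidor, "Model Theoretic Characterizations of Large Cardinals Revisited", arXiv:2202.00549 (2022), is whether the virtual form of Magidor's theorem holds: *is the least cardinal $\kappa$ with $\mathrm{LS}(\kappa)$, if there is one, virtually supercompact?* Precisely, does ZFC prove this?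

One case is easy, and we begin there.

**Proposition 1 (the regular case).** If $\kappa$ is the least cardinal with $\mathrm{LS}(\kappa)$ and $\kappa$ is regular, then $\kappa$ is vsc.

The proof translates $\mathrm{LS}$ into a statement about virtual embeddings between the sets $V_\delta$ (Sections 2 and 3), isolates the pairs $(\delta,a)$ that cannot be pulled down (Section 5), and observes that an embedding has no choice but to fix those (Section 6). After that we ask what changes when $\kappa$ is singular.

**Correctness of limit ranks.** We use the following throughout. Let $\theta>0$ be a limit ordinal. Then $V_\theta$ is closed under pairs, products and power sets. Hence any statement about elements of $V_\theta$ that quantifies only over elements and subsets of sets built from them by finitely many products and power sets is computed correctly in $V_\theta$, by a formula not depending on $\theta$. The functions $\alpha\mapsto V_\alpha$ and $x\mapsto\operatorname{rank}(x)$ are also computed correctly, since the recursion $\langle V_\beta:\beta\le\alpha\rangle$ has rank below $\alpha+\omega$.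

## 2. A forth system or a rank function

The purpose of this section is to decide in $V$ whether a map exists virtually.

**Lemma 2.** Let $X$ be a set of finite partial functions from $A$ to $B$, closed under subfunctions, with $\emptyset\in X$. Then one of the following holds.

* (I) There is $P\subseteq X$ with $\emptyset\in P$ such that for all $s\in P$ and $a\in A$ there is $t\in P$ with $t\supseteq s$ and $a\in\operatorname{dom}t$.
* (II) There is a function $\rho$ from $X$ to the ordinals such that for every $s\in X$ there is $a\in A$ such that every $t\in X$ with $t\supseteq s$ and $a\in\operatorname{dom}t$ has $\rho(t)<\rho(s)$. Moreover $\rho$ can be chosen so that its range is an ordinal.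

If (I) holds, then in every forcing extension in which $A$ is countable there is a total $f:A\to B$ all of whose finite restrictions are in $X$. If (II) holds, there is no such $f$ in $V$ or in any forcing extension. Hence (I) holds iff such an $f$ exists virtually.

*Proof.* **Step 1: prune $X$.** The goal is to remove maps that cannot be extended. Let $X_0=X$,
$$X_{\alpha+1}=\{s\in X_\alpha:\forall a\in A\ \exists t\in X_\alpha\ (t\supseteq s\wedge a\in\operatorname{dom}t)\},$$
and take intersections at limits. Each $X_\alpha$ is closed under subfunctions, by induction: if $s'\subseteq s\in X_{\alpha+1}$ then $s'\in X_\alpha$ by the induction hypothesis, and any $t\supseteq s$ witnessing the condition for $s$ and $a$ also works for $s'$. Let $X_\infty$ be the eventual value.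

**Step 2: the dichotomy.** If $X_\infty\neq\emptyset$ then $\emptyset\in X_\infty$, and $P=X_\infty$ gives (I). If $X_\infty=\emptyset$, let $\rho(s)$ be the $\alpha$ with $s\in X_\alpha\setminus X_{\alpha+1}$. As $s\notin X_{\alpha+1}$, there is $a\in A$ such that no $t\in X_\alpha$ has $t\supseteq s$ and $a\in\operatorname{dom}t$. So every $t\in X$ with $t\supseteq s$ and $a\in\operatorname{dom}t$ lies outside $X_\alpha$, that is, $\rho(t)<\alpha$. The values of $\rho$ are the $\alpha$ with $X_\alpha\ne X_{\alpha+1}$; once $X_\alpha=X_{\alpha+1}$ the sequence is constant, so they form an initial segment of the ordinals, i.e. an ordinal.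

**Step 3: from (I) to $f$.** In an extension where $A$ is countable, use (I) to build an increasing chain in $P$, starting from $\emptyset$, whose domains exhaust $A$. The union is $f$; each of its finite restrictions is a subfunction of a member of $P\subseteq X$.

**Step 4: (II) forbids $f$.** Suppose $f$ exists, possibly in an extension. Let $s_0=\emptyset$; given $s_n$, a finite restriction of $f$, let $a_n$ witness (II) for $s_n$ and let $s_{n+1}=f\restriction(\operatorname{dom}s_n\cup\{a_n\})\in X$. Then $\rho(s_0)>\rho(s_1)>\cdots$ is an infinite descending sequence of ordinals, a contradiction. $\square$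

With $X$ the set of finite partial $\mathbb L^2$-elementary maps from $M$ to $N$, this gives the equivalence in the definition of virtual submodel (if $\emptyset\notin X$ then $X=\emptyset$ and both sides fail).

## 3. From second-order logic to ranks $V_\delta$

**Definition (pairs and arrows).** A *pair* $(\delta,a)$ consists of a limit ordinal $\delta>0$ and $a\in V_\delta$. We write $(\bar\delta,\bar a)\to(\delta,a)$ if virtually there is an elementary $e:(V_{\bar\delta},\in)\to(V_\delta,\in)$ with $e(\bar a)=a$.

Lemma 2, with $X$ the finite partial first-order elementary maps from $(V_{\bar\delta},\in,\bar a)$ to $(V_\delta,\in,a)$, shows that this is equivalent to the existence *in $V$* of a first-order forth system. The relation is transitive: after collapsing the relevant sets to be countable, both embeddings exist in one extension by Lemma 2, and they can be composed. The identity gives $(\delta,a)\to(\delta,a)$.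

**Example.** Let $\delta$ be inaccessible and $a\in V_\delta$. The set of $\bar\delta<\delta$ with $V_{\bar\delta}\prec V_\delta$ is club in $\delta$, so there is such a limit $\bar\delta$ with $a\in V_{\bar\delta}$, and the inclusion map witnesses $(\bar\delta,a)\to(\delta,a)$.

Let $e:V_{\bar\delta}\to V_\delta$ be virtually elementary, $\bar\delta,\delta$ limit. Note $e(\alpha)\ge\alpha$ for ordinals $\alpha<\bar\delta$, since a least $\alpha$ with $e(\alpha)<\alpha$ would give $e(e(\alpha))<e(\alpha)$ with $e(\alpha)<\alpha$. For $\beta<\bar\delta$ we have $e(V_\beta)=V_{e(\beta)}$, and relativizing formulas to $V_\beta$ shows that $e\restriction V_\beta:V_\beta\to V_{e(\beta)}$ is elementary. In particular,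
$$\text{if }\beta<\bar\delta\text{ is a nonzero limit and }b\in V_\beta,\text{ then }(\beta,b)\to(e(\beta),e(b)).\tag{1}$$

**Lemma 3.** $\mathrm{LS}(\kappa)$ holds iff for every pair $(\delta,a)$ there is a pair $(\bar\delta,\bar a)\to(\delta,a)$ with $|V_{\bar\delta}|<\kappa$.

*Proof.* **Step 1: from left to right, axiomatize the structures $(V_\delta,\in,a)$.** In the vocabulary $\{E,c\}$ let $\Phi$ be the $\mathbb L^2$-sentence that is the conjunction of $c=c$ and the following.

1. $E$ is extensional and well-founded.
2. Every subset of the $E$-extension $\{y:y\mathrel Ex\}$ of an element is the $E$-extension of some element.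
3. Every $x$ has a power set: some $y$ has $E$-extension $\{z:z\subseteq_Ex\}$, where $z\subseteq_E x$ means that every $E$-element of $z$ is an $E$-element of $x$.
4. There is a function $F$ on the $E$-ordinals such that $F(\alpha)$ has $E$-extension $\{x:\exists\beta\mathrel E\alpha\ (x\subseteq_EF(\beta))\}$, and every $x$ is an $E$-element of some $F(\alpha)$. (Here $F$ is a second-order variable.)

Clearly $(V_\delta,\in,a)\models\Phi$, with $F(\alpha)=V_\alpha$. Conversely let a model of $\Phi$ have transitive collapse $N$. By 2, $N$ contains every subset of each of its elements. By induction on $\alpha\in N$, $F(\alpha)=\{x\in N:\exists\beta<\alpha\ (x\subseteq V_\beta)\}=V_\alpha$. So $V_\alpha\in N$ for each $\alpha\in\theta:=N\cap\mathrm{Ord}$, and $N=\bigcup_{\alpha<\theta}V_\alpha$. As $N\ne\emptyset$, $\theta>0$. If $\alpha<\theta$, then $V_{\alpha+1}=P(V_\alpha)\in N$ by 3, and $\alpha+1\subseteq V_{\alpha+1}$, so $\alpha+1\in N$. Hence $\theta$ is a limit and $N=V_\theta$.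

Now apply $\mathrm{LS}(\kappa)$ to $\Phi$ and $(V_\delta,\in,a)$. The small virtual submodel is, up to isomorphism, some $(V_{\bar\delta},\in,\bar a)$ with $|V_{\bar\delta}|<\kappa$, and its $\mathbb L^2$-forth system is in particular a first-order forth system. So $(\bar\delta,\bar a)\to(\delta,a)$.

**Step 2: from right to left, translate second-order truth in $M$ to first-order truth in $V_\delta$.** Let $M\models\Psi$, $\tau=\tau(\Psi)$. Renaming symbols, assume $\tau\in V_\omega$. Choose a limit $\delta$ with $M\in V_\delta$, and virtually $e:V_{\bar\delta}\to V_\delta$ with $e(\bar M)=M$ and $|V_{\bar\delta}|<\kappa$. As $e$ fixes $V_\omega$ pointwise (each element is definable), $\bar M$ is a $\tau$-structure, of size $<\kappa$. For a limit $\theta$ and a $\tau$-structure $N\in V_\theta$, all subsets of all $N^n$ are in $V_\theta$. So each $\mathbb L^2$-formula $\phi$ has a first-order translation $\phi^*$, independent of $\theta$ and $N$, with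
$$N\models\phi(\bar x)\iff V_\theta\models\phi^*(\bar x,N).$$
Hence $\bar M\models\phi(\bar x)$ iff $V_{\bar\delta}\models\phi^*(\bar x,\bar M)$ iff $V_\delta\models\phi^*(e(\bar x),M)$ iff $M\models\phi(e(\bar x))$. So every finite restriction of $e\restriction\bar M$ is $\mathbb L^2$-elementary. By Lemma 2, $\bar M$ is a virtual submodel of $M$; and the empty map being elementary, $\bar M\models\Psi$. $\square$

## 4. Images of critical points are inaccessible

**Lemma 4.** Let $\delta>\lambda$ be limit and let $e:V_{\bar\delta}\to V_\delta$ be virtually elementary with $\operatorname{crit}e=\gamma$ and $e(\gamma)=\lambda$. Then $\lambda$ is inaccessible in $V$, and $e$ fixes $V_\gamma$ pointwise. In particular every vsc cardinal is inaccessible.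

*Proof.* By elementarity $\bar\delta$ is limit.

**Step 1: $e$ fixes $V_\gamma$ pointwise.** We show by induction on $\alpha\le\gamma$ that $e\restriction V_\alpha=\mathrm{id}$; limits are clear. Let $\alpha<\gamma$ with $e\restriction V_\alpha=\mathrm{id}$, and let $x\subseteq V_\alpha$. Then $e(x)\subseteq e(V_\alpha)=V_{e(\alpha)}=V_\alpha$, and for $y\in V_\alpha$ we have $y\in x$ iff $y=e(y)\in e(x)$. So $e(x)=x$. Also, $e$ fixes every natural number and, if it is in the domain, $\omega$, because these are definable; so $\gamma>\omega$.

**Step 2: $\lambda$ is a regular cardinal.** We pull a short cofinal map back below $\gamma$. Suppose there are $\nu<\lambda$ and $h:\nu\to\lambda$ with range unbounded, meaning that every element of $\lambda$ is $\le$ some value. Then $V_\delta$ sees this, so in $V_{\bar\delta}$ there are $\nu<\gamma$ and $h:\nu\to\gamma$ with range unbounded in this sense. Now $e(h):\nu\to\lambda$ must have unbounded range, but for $\xi<\nu$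
$$e(h)(\xi)=e(h)(e(\xi))=e(h(\xi))=h(\xi)<\gamma<\lambda,$$
a contradiction. So no such map exists. An infinite ordinal with no such map is a regular cardinal: it is not a successor $\beta+1$ (use $0\mapsto\beta$) and not of smaller cardinality (use a surjection from its cardinality). By elementarity $\gamma$ is a limit ordinal.

**Step 3: $\lambda$ is a strong limit.** If not, some $P(\nu)$ with $\nu<\lambda$ surjects onto $\lambda$, so in $V_{\bar\delta}$ there are $\nu<\gamma$ and a surjection $h:P(\nu)\to\gamma$. As $\gamma$ is a limit, $P(\nu)$ and all its elements lie in $V_\gamma$ and are fixed. So $e(h):P(\nu)\to\lambda$ is onto, but $e(h)(A)=e(h(A))=h(A)<\gamma$ for all $A\subseteq\nu$, a contradiction.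

For the last sentence, take $\delta=\kappa+\omega$ in the definition of vsc. $\square$

## 5. Minimal pairs

**Definition (minimal pairs).** A pair $(\delta,a)$ is *minimal* if there is no $(\bar\delta,\bar a)\to(\delta,a)$ with $\bar\delta<\delta$. Let
$$D=\{\delta:\exists a\in V_\delta\ (\delta,a)\text{ is minimal}\}.$$

**Examples.** $(\omega,\emptyset)$ is minimal, as there is no smaller nonzero limit. For $n\ge1$, $(\omega\cdot n,\emptyset)$ is minimal: $V_{\omega\cdot n}$ has exactly $n-1$ nonzero limit ordinals, and each $V_{\omega\cdot m}$ with $m<n$ has fewer, so they are not elementarily equivalent. The pair $(\omega_1+\omega,\omega_1)$ is minimal: if $(\bar\delta,\bar\alpha)\to(\omega_1+\omega,\omega_1)$, then $V_{\bar\delta}$ believes, correctly, that $\bar\alpha$ is an uncountable ordinal; so $\bar\alpha\ge\omega_1$ and, $\bar\delta$ being limit, $\bar\delta\ge\omega_1+\omega$. So $\omega\cdot n$ and $\omega_1+\omega$ are in $D$. By the example in Section 3, an inaccessible cardinal is never in $D$.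

Let $\beta$ be a nonzero limit. A forth system from some $V_{\bar\beta}$, $\bar\beta<\beta$, to $V_\beta$ consists of finite subsets of $V_\beta$, hence is a subset of $V_\beta$. The satisfaction relations of $V_{\bar\beta}$ and $V_\beta$ are subsets of $V_\beta$ too. All of these are elements of $V_{\beta+1}$. Hence:
$$\text{for limit }\theta>\beta,\ V_\theta\text{ expresses “}(\beta,b)\text{ is minimal” correctly, by a formula independent of }\theta.\tag{2}$$

**Lemma 5.** (a) For each pair $(\delta,a)$ there is a minimal $(\delta^*,a^*)\to(\delta,a)$. (b) $\mathrm{LS}(\kappa)$ iff $|V_\delta|<\kappa$ for all $\delta\in D$. So a cardinal with $\mathrm{LS}$ exists iff $D$ is a set, and then the least one is $\sup\{|V_\delta|^+:\delta\in D\}$.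

*Proof.* (a) Let $\delta^*$ be least such that $(\delta^*,a^*)\to(\delta,a)$ for some $a^*$. If $(\delta',a')\to(\delta^*,a^*)$, then $(\delta',a')\to(\delta,a)$ by transitivity, so $\delta'\ge\delta^*$.

(b) If $\mathrm{LS}(\kappa)$ and $(\delta,a)$ is minimal, Lemma 3 gives $(\bar\delta,\bar a)\to(\delta,a)$ with $|V_{\bar\delta}|<\kappa$; minimality gives $\bar\delta\ge\delta$, so $|V_\delta|<\kappa$. Conversely, if $|V_\delta|<\kappa$ for all $\delta\in D$, then (a) supplies what Lemma 3 asks for. The last sentence follows. $\square$

**Lemma 6.** $D\ne\emptyset$, and for every $\delta\in D$ there is $\delta^*\in D$ with $\delta^*>|V_\delta|^+$. So if $D$ is a set and $\kappa$ is the least cardinal with $\mathrm{LS}(\kappa)$, then $D$ has no maximum, $\kappa=\sup D$, and $|V_\delta|<\kappa$ for all $\delta<\kappa$.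

*Proof.* **Step 1: climb in $D$.** We saw $\omega\in D$. Let $(\delta,b)$ be minimal and $\nu=|V_\delta|^+$; note $\delta<\nu$ since $\delta\subseteq V_\delta$. By Lemma 5(a) there is a minimal pair with an arrow to $(\nu+\omega,(\delta,b))$; by elementarity it has the form $(\delta^*,(\delta',b'))$ with $\delta'$ a nonzero limit and $b'\in V_{\delta'}$. By (1), $(\delta',b')\to(\delta,b)$, so $\delta'\ge\delta$ by minimality of $(\delta,b)$. Now $V_{\nu+\omega}$ satisfies "there is a nonzero ordinal onto which $V_\delta$ does not surject" (namely $\nu$). So $V_{\delta^*}$ has a nonzero ordinal $\nu'$ onto which $V_{\delta'}$ does not surject, and this is true in $V$ because $\delta^*$ is limit. A nonzero ordinal of cardinality at most $|V_{\delta'}|$ is a surjective image of $V_{\delta'}$, so $\nu'\ge|V_{\delta'}|^+$. Therefore $\delta^*>\nu'\ge|V_{\delta'}|^+\ge|V_\delta|^+$, and $\delta^*\in D$.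

**Step 2: read off $\kappa$.** Let $D$ be a set. By Step 1 it has no maximum. By Lemma 5, $\kappa=\sup\{|V_\delta|^+:\delta\in D\}\le\sup D$. And each $\delta\in D$ satisfies $|\delta|\le|V_\delta|<\kappa$, so $\delta<\kappa$; thus $\kappa=\sup D$. If $\delta<\kappa$, pick $\delta'\in D$ above $\delta$; then $|V_\delta|\le|V_{\delta'}|<\kappa$. $\square$

Minimal pairs also give a short proof of the fact quoted in Section 1, and show how (1) and (2) are used together.

**Lemma 7.** If $\kappa$ is vsc, then $\mathrm{LS}(\kappa)$.

*Proof.* Otherwise, by Lemma 5, there is a minimal $(\delta,a)$ with $|V_\delta|\ge\kappa$. As $\kappa$ is inaccessible (Lemma 4), $\delta\ge\kappa$. Let $\theta=\delta+\omega$ and take $\bar\theta<\kappa$ and, virtually, $e:V_{\bar\theta}\to V_\theta$ with critical point $\gamma$ and $e(\gamma)=\kappa$. By (2), $V_\theta$ satisfies "there is a minimal pair $(\beta,b)$ with $\beta\ge\kappa$", so $V_{\bar\theta}$ has a minimal pair $(\beta,b)$ with $\beta\ge\gamma$. By elementarity and (2) the pair $(e(\beta),e(b))$ is minimal. But $(\beta,b)\to(e(\beta),e(b))$ by (1), and $e(\beta)\ge e(\gamma)=\kappa>\bar\theta>\beta$. This contradicts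 minimality. $\square$

## 6. An embedding must fix the minimal ordinals

From here on, whenever $\kappa$ denotes the least cardinal with $\mathrm{LS}(\kappa)$, we write $\mu=\operatorname{otp}(D)\le\kappa$ and $f:\mu\to D$ for the increasing enumeration.

We want an embedding whose critical point we can control. An arbitrary $e:V_{\bar\delta}\to V_\delta$ with $e(\bar\kappa)=\kappa$ may have its critical point anywhere up to $\bar\kappa$. The remedy is to put $f$ in the range of $e$: if $(\beta,b)$ is minimal and lies in the domain of $e$, then $(e(\beta),e(b))$ is minimal and has an arrow from $(\beta,b)$, so $e$ cannot move $\beta$.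

**Proposition 8.** Let $\kappa$ be the least cardinal with $\mathrm{LS}(\kappa)$. For every limit $\delta>\kappa$ and $a\in V_\delta$ there are a limit $\bar\delta<\kappa$ and, virtually, an elementary $e:V_{\bar\delta}\to V_\delta$ with $\kappa,\mu,f,a\in\operatorname{ran}(e)$ such that, writing $e(\bar\kappa)=\kappa$ and $e(\mu')=\mu$: $e^{-1}(f)=f\restriction\mu'$, $\mu'=\operatorname{otp}(D\cap\bar\kappa)<\mu$, $e(f(i))=f(i)$ for $i<\mu'$, and $\operatorname{crit}(e)=\mu'$.

*Proof.* **Step 1: choose $e$ with $\kappa,f,a$ in its range.** Since $\kappa$ is a limit ordinal and $f\subseteq\kappa\times\kappa$, $f\in V_{\kappa+1}\subseteq V_\delta$. By Lemma 3 there is $(\bar\delta,(\bar\kappa,f',\bar a))\to(\delta,(\kappa,f,a))$ with $|V_{\bar\delta}|<\kappa$; let $e$ witness it. As $\bar\delta\subseteq V_{\bar\delta}$, $\bar\delta<\kappa$.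

**Step 2: identify $f'$.** By (2), $V_\delta$ satisfies "$f$ is the increasing enumeration of $\{\beta<\kappa:\exists b\in V_\beta\ (\beta,b)\text{ is minimal}\}$". So $V_{\bar\delta}$ satisfies the same of $f'$ and $\bar\kappa$, and again by (2) it is right. Thus $f'$ is the increasing enumeration of $D\cap\bar\kappa$, that is, $f'=f\restriction\mu'$ with $\mu'=\operatorname{otp}(D\cap\bar\kappa)$. Since $\bar\kappa<\kappa=\sup D$, $\mu'<\mu$. Also $e(\mu')=e(\operatorname{dom}f')=\operatorname{dom}f=\mu$.

**Step 3: $e$ fixes $f(i)$ for $i<\mu'$.** Let $\beta=f(i)=f'(i)$ and pick $b$ with $(\beta,b)$ minimal. By (2) and elementarity $(e(\beta),e(b))$ is minimal. By (1), $(\beta,b)\to(e(\beta),e(b))$. Hence $\beta\ge e(\beta)$, and so $e(\beta)=\beta$.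

**Step 4: find the critical point.** For $i<\mu'$ we have $f(i)=e(f'(i))=e(f')(e(i))=f(e(i))$, and $f$ is injective, so $e(i)=i$. But $e(\mu')=\mu>\mu'$. So $\operatorname{crit}(e)=\mu'$. $\square$

*Proof of Proposition 1.* **Step 1: $\mu=\kappa$.** $f:\mu\to\kappa$ is cofinal by Lemma 6 and $\mu\le\kappa$, so if $\kappa$ is regular then $\mu=\kappa$.

**Step 2: the critical point is sent to $\kappa$.** Given $\delta>\kappa$, apply Proposition 8 to $\delta+\omega$ and $a=\delta$, with $e(\delta')=\delta$. Since $e(\mu')=\mu=\kappa=e(\bar\kappa)$, we get $\mu'=\bar\kappa$. So $\operatorname{crit}(e)=\bar\kappa$ and $e(\bar\kappa)=\kappa$.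

**Step 3: cut down to $V_\delta$.** The map $e\restriction V_{\delta'}:V_{\delta'}\to V_\delta$ is elementary; $\bar\kappa<\delta'$ because $\kappa<\delta$; and $\delta'<\bar\delta<\kappa$. Its critical point $\bar\kappa$ is sent to $\kappa$. So $\kappa$ is vsc. $\square$

Only Step 1 used that $\kappa$ is regular. Without that assumption Proposition 8 still gives the following.

**Theorem B (classification).** (ZFC) Let $\kappa$ be the least cardinal with $\mathrm{LS}(\kappa)$. Then $\kappa$ is vsc iff $\kappa$ is regular. In all cases $\operatorname{cf}(\kappa)$ is an inaccessible cardinal.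

*Proof.* Take any $e$ as in Proposition 8. It has critical point $\mu'$ and $e(\mu')=\mu\le\kappa<\delta$, so $\mu$ is inaccessible by Lemma 4. As $f:\mu\to\kappa$ is increasing and cofinal and $\mu$ is regular, $\operatorname{cf}(\kappa)=\mu$. If $\kappa$ is vsc, it is regular by Lemma 4. If $\kappa$ is regular, it is vsc by Proposition 1. $\square$

## 7. What changes when $\kappa$ is singular

By Theorem B the question is now: *can the least $\kappa$ with $\mathrm{LS}(\kappa)$ be singular?* A sensible attempt is to refute this. If $\kappa$ is singular then $\mu<\kappa$, the embedding of Proposition 8 sends its critical point to $\mu$ instead of $\kappa$, and some members of $D$ above $\mu$ have indices below $\mu$. This produces fixed points of $e$ in a suspicious place.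

**Lemma 9.** Let $\kappa$ be least with $\mathrm{LS}(\kappa)$ and suppose $\mu<\kappa$. Let $i_0<\mu$ with $d:=f(i_0)>\mu$, let $b\in V_\mu$, let $\delta>\kappa$ be limit, and let $e:V_{\bar\delta}\to V_\delta$ be as in Proposition 8 with $a=(b,i_0)$. Then $e(i_0)=i_0$, $e(b)=b$, $e(d)=d$ and $d+\omega<\bar\delta$. So $e\restriction V_{d+\omega}$ is an elementary map from $V_{d+\omega}$ to $V_{d+\omega}$ with critical point $\mu'$ and $e(\mu')=\mu<d$.

*Proof.* **Step 1: the parameters are fixed.** Write $e(b')=b$ and $e(i_0')=i_0$. Since $i_0<\mu=e(\mu')$, $i_0'<\mu'$, so $i_0=e(i_0')=i_0'$ as $\mu'=\operatorname{crit}(e)$. Since $\operatorname{rank}(b)<\mu=e(\mu')$, $\operatorname{rank}(b')<\mu'$, so $b=e(b')=b'$ by Lemma 4.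

**Step 2: $d$ is fixed and low.** As $i_0<\mu'$, Proposition 8 gives $d=f(i_0)\in D\cap\bar\kappa$ and $e(d)=d$. By elementarity $f\restriction\mu'$ is cofinal in $\bar\kappa$, so $D$ has an element strictly between $d$ and $\bar\kappa$; it is a limit ordinal, hence at least $d+\omega$. So $d+\omega<\bar\kappa<\bar\delta$. Finally $e(V_{d+\omega})=V_{e(d)+\omega}=V_{d+\omega}$. $\square$

Such $i_0$ exists whenever $\mu<\kappa$, because $D$ is cofinal in $\kappa$. Now Kunen's theorem says that there is no nontrivial elementary $j:V_{d+2}\to V_{d+2}$ in $V$. If $e$ were in $V$, its restriction to $V_{d+2}$ would contradict this, and singular $\kappa$ would be excluded. This is the point at which the attempt stops. The map $e$ lives in an extension $V[G]$, where it acts on $(V_{d+2})^V$. Kunen's theorem in $V$ does not apply to $e$, and Kunen's theorem in $V[G]$ is about $(V_{d+2})^{V[G]}$.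

So a singular $\kappa$ requires a nontrivial virtual self-embedding of some $V_{d+\omega}$, and we turn around and look for a hypothesis that provides many virtual embeddings. The critical point of such an $e$ can be moved again and again, to an $\omega$-sequence $\mu'<\mu<e(\mu)<\cdots$ below $d$ that resembles a sequence of indiscernibles. Conversely an $\omega$-sequence of indiscernibles can be shifted, and the shift extends to an elementary map of the hull it generates. By Lemma 2 a map on the hull is enough to produce a virtual map on the real objects. That is the plan. To make $\kappa=\sup D$ singular it is enough to have $\operatorname{otp}(D)$ smaller than some member of $D$, and a partition property will do both jobs: it bounds $\operatorname{otp}(D)$, and it is itself visible to a minimal pair.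

## 8. An $\omega$-Erdős ordinal makes $D$ short

**Definition ($\omega$-Erdős).** $\eta\to(\omega)^{<\omega}_2$ means: every $F:[\eta]^{<\omega}\to2$ has an infinite $H\subseteq\eta$ such that $F$ is constant on $[H]^n$ for each $n\ge1$; such an $H$ is *homogeneous for $F$*. An ordinal $\eta$ with this property is called *$\omega$-Erdős*.

Such ordinals exist, for example, if there is a measurable cardinal. The property depends only on $|\eta|$ (transport colorings along a bijection), so the least $\omega$-Erdős ordinal is a cardinal.

**Example.** No countable ordinal $\eta$ is $\omega$-Erdős. Let $g:\eta\to\omega$ be injective and put $F(s)=1$ iff $s\ne\emptyset$ and $g(\min s)<|s|$. Let $H=\{h_0<h_1<\cdots\}$ and $n=g(h_0)+1$. An $n$-element subset of $H$ with minimum $h_0$ has color $1$. As $g$ is injective, some $h\in H$ has $g(h)\ge n$, and the $n$-element subsets of $H$ with minimum $h$ have color $0$. So $H$ is not homogeneous. An arbitrary infinite $H$ contains one of order type $\omega$, so none is homogeneous.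

**Lemma 10.** Let $\eta\to(\omega)^{<\omega}_2$ and let $\langle(\delta_i,a_i):i<\eta\rangle$ be any sequence of pairs. Then there are $i<k<\eta$ with $(\delta_i,a_i)\to(\delta_k,a_k)$.

*Proof.* **Step 1: get indiscernibles.** Let $s$ be the sequence, let $\chi=\beth_\chi$ with $s\in V_\chi$, let $\lhd$ be a well-order of $V_\chi$, and let $\mathfrak M=(V_\chi,\in,\lhd,s)$. Enumerate the formulas of its language as $\psi_k(v_1,\dots,v_{n_k})$, $k<\omega$, and choose strictly increasing $m_k\ge\max(n_k,1)$. For $x_1<\dots<x_m$ in $\eta$ let
$$F(\{x_1,\dots,x_m\})=1\iff m=m_k\text{ for some }k\text{ and }\mathfrak M\models\psi_k(x_1,\dots,x_{n_k}).$$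
Let $H=\{h_0<h_1<\cdots\}$ be homogeneous for $F$, of order type $\omega$. An increasing $n_k$-tuple from $H$ extends by larger elements of $H$ to an increasing $m_k$-tuple, and $F$ is constant on $[H]^{m_k}$. So the truth of $\psi_k$ in $\mathfrak M$ is the same for all increasing $n_k$-tuples from $H$: the set $H$ consists of order-indiscernibles for $\mathfrak M$.

**Step 2: shift them.** The aim is an elementary map sending the $h_0$-th pair to the $h_1$-th pair. Let $K$ be the set of elements definable in $\mathfrak M$ from finite tuples of $H$. Taking $\lhd$-least witnesses shows $K\prec\mathfrak M$. If $x$ is defined by a formula from $h_{n_1},\dots,h_{n_r}$, let $J(x)$ be the element defined by the same formula from $h_{n_1+1},\dots,h_{n_r+1}$. That a formula defines a unique element, that two definitions define the same element, and that $\mathfrak M\models\varphi$ for elements so defined, are all statements in $\mathfrak M$ about finitely many elements of $H$; by indiscernibility they are preserved in both directions when all indices are shifted by one. So $J:K\to K$ is well defined and elementary, $J(s)=s$ and $J(h_n)=h_{n+1}$. Let $c:K\cong M$ be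 the transitive collapse, and $j=cJc^{-1}:M\to M$, an elementary map.

**Step 3: locate the finite pieces of $j$.** Let $X$ be the set of finite partial elementary maps from $(V_{\delta_{h_0}},\in,a_{h_0})$ to $(V_{\delta_{h_1}},\in,a_{h_1})$. It is definable in $\mathfrak M$ from $h_0,h_1$, so $X\in K$. Put $A=c(V_{\delta_{h_0}})$ and $B=c(V_{\delta_{h_1}})$. As $J(V_{\delta_{h_0}})=V_{\delta_{h_1}}$ and $J(a_{h_0})=a_{h_1}$, we have $B=j(A)$ and $j(c(a_{h_0}))=c(a_{h_1})$. Relativizing formulas to $A$ shows that $j\restriction A:(A,\in)\to(B,\in)$ is elementary. Since $M$ is transitive and elementarily equivalent to $V_\chi$, it contains all its finite subsets, all formulas as hereditarily finite sets, and the true satisfaction relations of its set structures (they are determined by the Tarski clauses, which are absolute). In $M$, $c(X)$ is the set of finite partial elementary maps from $(A,\in,c(a_{h_0}))$ to $(B,\in,c(a_{h_1}))$. Hence every finite restriction of $j\restriction A$ lies in $c(X)$. In particular $\emptyset\in c(X)$, so $\emptyset\in X$.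

**Step 4: pull the dichotomy back.** We show that alternative (I) of Lemma 2 holds for $X$. The set $X$ is closed under subfunctions, so (I) or (II) holds for it in $V$. A witness $P\subseteq X$ for (I) is in $V_\chi$. A witness $\rho$ for (II) can be chosen onto an ordinal $\theta$ with $|\theta|\le|X|<\chi$, because $\chi=\beth_\chi$ gives $|V_\alpha|<\chi$ for all $\alpha<\chi$; so $\theta<\chi$ and $\rho\in V_\chi$. Thus $V_\chi$ satisfies "(I) or (II) for $X$", hence $M$ satisfies "(I) or (II) for $c(X)$" with respect to $A$ and $B$.

Suppose $M$ satisfies (II) via $\rho\in M$. The property in (II) quantifies only over $c(X)$ and $A$, so $\rho$ really has it. But $j\restriction A$ is a total function from $A$ to $B$ all of whose finite restrictions are in $c(X)$, contradicting Lemma 2. So $M$ satisfies (I) for $c(X)$, and therefore $V_\chi$ satisfies (I) for $X$. This is a first-order forth system in $V$, that is, $(\delta_{h_0},a_{h_0})\to(\delta_{h_1},a_{h_1})$. $\square$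

**Theorem A (answer).** (ZFC) Suppose an $\omega$-Erdős ordinal exists, and let $\eta_0$ be the least one. Then a cardinal with $\mathrm{LS}$ exists, and the least one, $\kappa$, satisfies $\operatorname{cf}(\kappa)<\eta_0<\kappa$. So $\kappa$ is singular and not vsc.

*Proof.* **Step 1: bound the length of $D$.** We claim that $D$ is a set and $\operatorname{otp}(D)<\eta_0$. Otherwise let $\langle\delta_i:i<\eta_0\rangle$ enumerate the first $\eta_0$ elements of $D$ increasingly, and choose $a_i$ with $(\delta_i,a_i)$ minimal. By Lemma 10 there are $i<k$ with $(\delta_i,a_i)\to(\delta_k,a_k)$. As $\delta_i<\delta_k$, this contradicts the minimality of $(\delta_k,a_k)$.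

**Step 2: put an element above $\eta_0$ into $D$.** We claim that $(\eta_0+\omega,\eta_0)$ is minimal. Let $(\bar\delta,\bar\eta)\to(\eta_0+\omega,\eta_0)$. Since $V_{\eta_0+\omega}\models\eta_0\to(\omega)^{<\omega}_2$, we have $V_{\bar\delta}\models\bar\eta\to(\omega)^{<\omega}_2$. As $\bar\delta$ is limit, all colorings of $[\bar\eta]^{<\omega}$ and all subsets of $\bar\eta$ belong to $V_{\bar\delta}$, so $\bar\eta\to(\omega)^{<\omega}_2$ is true. Hence $\bar\eta\ge\eta_0$, and $\bar\delta\ge\eta_0+\omega$ because $\bar\delta>\bar\eta$ is limit.

**Step 3: conclude.** By Step 1 and Lemmas 5 and 6 the least $\kappa$ with $\mathrm{LS}(\kappa)$ exists, $\kappa=\sup D$, and $D$ has no maximum. So $\operatorname{cf}(\kappa)\le\operatorname{otp}(D)<\eta_0$, and by Step 2 $\eta_0<\eta_0+\omega<\kappa$. So $\kappa$ is singular, and it is not vsc by Lemma 4. $\square$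

So the answer is no, assuming, as one must (Corollary D below), the consistency of ZFC with an $\omega$-Erdős cardinal: in every model of ZFC with an $\omega$-Erdős ordinal, the least cardinal with $\mathrm{LS}$ exists and is not virtually supercompact.

## 9. A singular least cardinal gives homogeneous sets

We return to the self-embedding of Lemma 9 and carry out the other half of the heuristic from Section 7: the orbit of the critical point is homogeneous for colorings that $e$ fixes. Which colorings can we force $e$ to fix? Those with a definition from parameters that $e$ fixes.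

A set $x$ is definable from ordinals and $b$ if for some formula $\varphi$ and ordinals $\bar\alpha$ it is the unique set with $\varphi(x,\bar\alpha,b)$. By the reflection theorem, $x$ is then definable over $(V_\beta,\in)$ from $\bar\alpha$ and $b$ for arbitrarily large limit $\beta$. Recall that $\mathrm{HOD}$, the class of hereditarily ordinal definable sets, is a transitive model of ZFC with $L\subseteq\mathrm{HOD}$.

**Theorem C (converse to A).** (ZFC) Let $\kappa$ be the least cardinal with $\mathrm{LS}(\kappa)$ and suppose $\kappa$ is not vsc; put $\mu=\operatorname{cf}(\kappa)<\kappa$. Then there is $d$ with $\mu<d<\kappa$ such that every $F:[d]^{<\omega}\to2$ definable from ordinals and elements of $V_\mu$ has an infinite homogeneous set. Hence $d\to(\omega)^{<\omega}_2$ holds in $L$ and in $\mathrm{HOD}$.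

*Proof.* By Theorem B, $\kappa$ is singular, and its proof gives $\operatorname{cf}(\kappa)=\operatorname{otp}(D)$, so this $\mu$ is the $\mu$ of Section 6. Fix $i_0<\mu$ with $d:=f(i_0)>\mu$. Call $F:[d]^{<\omega}\to2$ *bad* if it has no infinite homogeneous set. Suppose some bad $F$ is definable from ordinals and some $b\in V_\mu$; finitely many parameters from $V_\mu$ are coded by one, as $\mu$ is a limit.

**Step 1: choose a canonical bad coloring.** It should be definable from $b$ and $d$ alone. Say that $\beta$ *qualifies* if $\beta>d+\omega$ is a limit, $b\in V_\beta$, and some bad coloring is definable over $(V_\beta,\in)$ from $b$ and finitely many ordinals below $\beta$. By reflection some $\beta$ qualifies. Let $\beta_0$ be the least one. Order finite tuples of ordinals by maximum, then length, then lexicographically; this well-orders the tuples from $\beta_0$. Let $F_0$ be the bad coloring defined over $V_{\beta_0}$ by the least (formula, tuple) that defines one. Let $\delta>\max(\kappa,\beta_0)+\omega$ be limit, and take $e:V_{\bar\delta}\to V_\delta$ from Proposition 8 with $a=(b,i_0)$. By Lemma 9, $e(b)=b$, $e(d)=d$, $d+\omega<\bar\delta$, and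 $e\restriction V_{d+\omega}$ is an elementary self-map of $V_{d+\omega}$.

**Step 2: $e(F_0)=F_0$.** For limit $\theta$ and $\beta<\theta$, with $d+\omega<\theta$, the space $V_\theta$ computes correctly whether $\beta$ qualifies: definability over $V_\beta$ is read from its satisfaction relation, a subset of $V_\beta$, and badness concerns subsets of $d$. So in $V_\delta$, $\beta_0$ and $F_0$ are defined from $b,d$ by the recipe of Step 1. By elementarity the recipe evaluated in $V_{\bar\delta}$ with the same $b,d$ yields some $\beta',F'$ with $e(\beta')=\beta_0$ and $e(F')=F_0$. As $\beta'$ qualifies in $V_{\bar\delta}$, it qualifies in $V$, so $\beta_0\le\beta'<\bar\delta$. Then $\beta_0$ qualifies in $V_{\bar\delta}$, where $\beta'$ is the least ordinal that does, so $\beta'=\beta_0$. The least (formula, tuple) is now the same in both places, so $F'=F_0$.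

**Step 3: iterate the critical point.** Let $\gamma_0=\mu'$ and $\gamma_{n+1}=e(\gamma_n)$. Since $\gamma_0<\gamma_1=\mu<d$ and $e(d)=d$, induction gives that all $\gamma_n$ are defined, strictly increasing, and below $d$.

**Step 4: shifting does not change colors.** Let $w\in[\gamma_0]^{<\omega}$, so $e(w)=w$, and let $a_1<\dots<a_l$ be natural numbers. As $e$ fixes $0$, $1$ and $F_0$, applying $e$ to the value of $F_0$ gives
$$F_0(w\cup\{\gamma_{a_1},\dots,\gamma_{a_l}\})=F_0(w\cup\{\gamma_{a_1+1},\dots,\gamma_{a_l+1}\}).$$
The statement that this holds for all $w\in[\gamma_0]^{<\omega}$ is a first-order statement in $V_{d+\omega}$ about $F_0$, $\gamma_0$, the $\gamma_{a_r}$ and the $\gamma_{a_r+1}$. Apply the elementary map $e\restriction V_{d+\omega}$ to it $m$ times: $F_0$ stays, and each $\gamma_n$ becomes $\gamma_{n+m}$. Renaming indices, we obtain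
$$F_0(w\cup\{\gamma_{a_1},\dots,\gamma_{a_l}\})=F_0(w\cup\{\gamma_{a_1+1},\dots,\gamma_{a_l+1}\})\quad\text{for }w\in[\gamma_m]^{<\omega},\ m\le a_1<\dots<a_l.\tag{3}$$

**Step 5: $\{\gamma_n:n<\omega\}$ is homogeneous for $F_0$.** Let $a_1<\dots<a_n$. We move the index tuple $(0,1,\dots,n-1)$ to $(a_1,\dots,a_n)$ without changing the color. First shift all entries $a_1$ times, using (3) with $w=\emptyset$ and $m=0$; this gives $(a_1,a_1+1,\dots,a_1+n-1)$. Suppose we have reached
$$(a_1,\dots,a_k,\ a_k+1,\dots,a_k+n-k),\qquad 1\le k<n.$$
Put $w=\{\gamma_{a_1},\dots,\gamma_{a_k}\}\in[\gamma_{a_k+1}]^{<\omega}$ and $m=a_k+1$. All entries after the $k$-th are at least $m$ and remain so, so (3) lets us shift them $a_{k+1}-a_k-1$ times, which gives $(a_1,\dots,a_k,a_{k+1},a_{k+1}+1,\dots,a_{k+1}+n-k-1)$. After $k=n-1$ we are done. Hence $F_0(\{\gamma_{a_1},\dots,\gamma_{a_n}\})=F_0(\{\gamma_0,\dots,\gamma_{n-1}\})$.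

**Step 6: bring a homogeneous set into $V$.** The sequence $\langle\gamma_n\rangle$ lives only in the extension. Let $T\in V$ be the tree of finite increasing sequences from $d$ whose range $u$ is homogeneous for $F_0$, meaning that $F_0$ is constant on $[u]^n$ for each $n\ge1$. It has an infinite branch in the extension. If $T$ were well-founded in $V$, a rank function in $V$ would forbid this. So $T$ has an infinite branch in $V$. Its range $H$ is infinite, and any two $n$-element subsets of $H$ lie in the range of one node, so $H$ is homogeneous for $F_0$. Thus $F_0$ is not bad, a contradiction. This proves the first statement.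

**Step 7: $L$ and $\mathrm{HOD}$.** Let $W$ be $L$ or $\mathrm{HOD}$ and let $F:[d]^{<\omega}\to2$ be in $W$. Then $F$ is ordinal definable, so it has an infinite homogeneous set in $V$, and the tree $T$ for $F$ is ill-founded in $V$. As $T\in W$, the same rank argument gives a branch in $W$, hence an infinite homogeneous set in $W$. So $d\to(\omega)^{<\omega}_2$ holds in $W$. $\square$

We do not claim that, under ZFC alone, failure of vsc yields an $\omega$-Erdős ordinal in $V$ itself.

## 10. Equiconsistency, and models in which every set is definable from ordinals

**Corollary D.**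

1. The following are equiconsistent: (i) ZFC + "there is an $\omega$-Erdős ordinal"; (ii) ZFC + "a cardinal with $\mathrm{LS}$ exists and the least one is not vsc"; (iii) ZFC + "a cardinal with $\mathrm{LS}$ exists, but there are no vsc cardinals". So ZFC proves a positive answer iff ZFC + (an $\omega$-Erdős ordinal exists) is inconsistent.
2. If $V=\mathrm{HOD}$ (e.g. $V=L$), or more generally every set is definable from ordinals and a fixed $b\in V_\iota$, $\iota$ the first inaccessible, then for the least $\kappa$ with $\mathrm{LS}(\kappa)$: $\kappa$ is vsc $\iff$ $\kappa$ is regular $\iff$ there is no $\omega$-Erdős ordinal.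

*Proof of 1.* **From (i) to (ii).** This is Theorem A, in the same model.

**From (ii) to (i).** By Theorem C, in a model of (ii) the inner model $L$ satisfies ZFC and has an $\omega$-Erdős ordinal.

**From (i) to (iii).** Here we remove the inaccessibles above an $\omega$-Erdős ordinal. Let $\eta_0$ be the least $\omega$-Erdős ordinal. If there is an inaccessible above $\eta_0$, replace $V$ by $V_\theta$ with $\theta$ the least one. This is a model of ZFC, limit ranks compute the partition property correctly, so $\eta_0$ is still the least $\omega$-Erdős ordinal, and there is no inaccessible above $\eta_0$ in $V_\theta$. So assume there is no inaccessible above $\eta_0$. By Theorem A the least $\kappa$ with $\mathrm{LS}(\kappa)$ exists and $\kappa>\eta_0$. A vsc cardinal $\lambda$ would satisfy $\mathrm{LS}(\lambda)$ by Lemma 7, so $\lambda\ge\kappa>\eta_0$; and $\lambda$ would be inaccessible by Lemma 4, a contradiction.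

**From (iii) to (ii).** In a model of (iii) the least cardinal with $\mathrm{LS}$ is not vsc, as nothing is.

**The last sentence.** ZFC proves a positive answer iff (ii) is inconsistent, and that holds iff (i) is inconsistent.

*Proof of 2.* If $V=\mathrm{HOD}$, take $b=\emptyset$. The equivalence of vsc and regular is Theorem B. If an $\omega$-Erdős ordinal exists, then $\kappa$ is singular by Theorem A. Suppose now that $\kappa$ is not vsc. Then $\mu=\operatorname{cf}(\kappa)<\kappa$ is inaccessible by Theorem B, so $\iota\le\mu$ and $b\in V_\iota\subseteq V_\mu$. Let $d$ be as in Theorem C. By hypothesis every $F:[d]^{<\omega}\to2$ is definable from ordinals and $b$, so every such $F$ has an infinite homogeneous set; that is, $d$ is $\omega$-Erdős. $\square$
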